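# Optimal measures and weighted partitions on metric graphs

All functions are real-valued. "Measure" means Borel measure.

## 1. Energy and the eigenvalues of a measure

**Definition 1 (metric graph, energy).** A *compact metric graph* $G$ is a finite connected graph whose edges are identified with compact intervals of positive lengths; it carries Lebesgue measure $dx$ on the edges and the path distance $d$. The space $H^1(G)$ consists of the continuous functions on $G$ that are $H^1$ on every edge, and
$$q(f)=\int_G|f'|^2\,dx .$$

*Example.* Glue one end of a segment $[0,b]$ to a point $v$ of a circle of length $4$. This "tadpole" has one independent cycle, that is, first Betti number $1$. A tree has first Betti number $0$. A function in $H^1$ of the tadpole is an $H^1$ function on the circle and an $H^1$ function on $[0,b]$ that agree at $v$.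

Two inequalities carry almost all the estimates below. On a segment of length $\ell$ at whose ends $f$ takes the values $\alpha,\beta$,
$$\int |f'|^2\,dx\ \ge\ \frac{(\alpha-\beta)^2}{\ell}\quad\text{with equality for linear } f;\qquad\text{hence}\quad |f(x)-f(x')|^2\le d(x,x')\,q(f). \tag{1}$$
The second is Cauchy's inequality, for $a_i>0$:
$$\sum_i\frac{\alpha_i^2}{a_i}\ \ge\ \frac{(\sum_i\alpha_i)^2}{\sum_i a_i}. \tag{2}$$
It also holds for vectors $\alpha_i$, coordinate by coordinate. A case used often is the series rule
$$\frac{(1-z)^2}{\alpha}+\frac{z^2}{\beta}\ge\frac1{\alpha+\beta}\quad\text{for all } z .$$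

**Definition 2 (eigenvalues of a measure).** Let $\mathcal N(G)$ be the set of probability measures on $G$. For $\mu\in\mathcal N(G)$ let $H_\mu$ be the non-negative self-adjoint operator in $L^2(G,\mu)$ associated with $q$ on $H^1(G)$. Its eigenvalues $0=\lambda_0(H_\mu)\le\lambda_1(H_\mu)\le\dots$ are
$$\lambda_k(H_\mu)=\inf_F\ \sup_{f\in F,\ \int f^2d\mu\ne0}\frac{q(f)}{\int_G f^2\,d\mu}, \tag{3}$$
the infimum running over subspaces $F\subseteq H^1(G)$ whose image in $L^2(G,\mu)$ has dimension $k+1$; it is $+\infty$ if there is no such $F$. Put $\lambda_k^{\min}(G)=\inf_{\mu\in\mathcal N(G)}\lambda_k(H_\mu)$. It is known that this infimum is attained; a measure attaining it is called *minimizing*.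

We only use formula (3).

*Example.* For a Dirac measure, $L^2(G,\mu)$ has dimension $1$, so $\lambda_0=0$ and $\lambda_1=+\infty$. For $G=[0,1]$ and $\mu=\frac12\delta_0+\frac12\delta_1$, every competing $F$ for $\lambda_1$ maps onto the two-dimensional $L^2(\mu)$, so it contains an $f$ with $f(0)=1$, $f(1)=-1$; for it $q(f)\ge4$ and $\int f^2d\mu=1$. Taking $F$ to be the linear functions, $q(f)=(f(0)-f(1))^2\le 2f(0)^2+2f(1)^2=4\int f^2d\mu$. Hence $\lambda_1(H_\mu)=4$.

The example contains a general remark: if $\mu$ has exactly $k+1$ support points, every $F$ competing for $\lambda_k$ contains functions with *any* prescribed values on the support.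

## 2. Dirichlet ground states and point resistance

**Definition 3 (Dirichlet version).** For closed $A\subseteq G$ let $H^1_0(G,A)=\{f\in H^1(G):f=0\text{ on }A\}$, and let $\mathcal N(G\setminus A)$ be the probability measures supported in $G\setminus A$. For such $\mu$, the eigenvalues $\lambda_k(H_\mu^D)$ are given by (3) with $H^1_0(G,A)$ in place of $H^1(G)$, and $\lambda_k^{\min,D}(G,A)=\inf_{\mu\in\mathcal N(G\setminus A)}\lambda_k(H^D_\mu)$.

**Definition 4 (point resistance).** For a connected open set $K\subsetneq G$ and $x\in K$,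
$$\frac1{R(K,x)}=\inf\{q(f):\ f\in H^1(G),\ f(x)=1,\ f=0\text{ off }K\}.$$
A larger $K$ allows more functions, so $K\subset K'$ implies $R(K,x)\le R(K',x)$.

*Example.* Let $K$ be an interval of length $l$ with $f=0$ forced at both ends, and $x$ at distance $u$ from one end. By (1), $q(f)\ge\frac1u+\frac1{l-u}$, with equality for the piecewise linear function, so $R=\frac{u(l-u)}l\le\frac l4$, with equality only at the midpoint. If $f=0$ is forced at one end only (the other end being a leaf of $G$ inside $K$), then $R=u\le l$, the distance to the zero end, and the maximum is at the leaf.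

The case $k=0$ of Definition 3 is completely described by point resistances. It is known that for $A\ne\emptyset$ the value $\lambda_0^{\min,D}(G,A)$ is attained by a Dirac measure; the reason is short.

**Lemma 1.** Let $\emptyset\neq A\subsetneq G$ be closed. For $x\in G\setminus A$ let $K_x$ be the component of $G\setminus A$ containing $x$. Then
$$\lambda_0^{\min,D}(G,A)=\min_{x\in G\setminus A}\frac1{R(K_x,x)},$$
and $\lambda_0^{\min,D}(G,A)$ is realized by $\delta_x$ exactly when $x$ attains this minimum. For every $x\in G\setminus A$ there is an $f\in H^1_0(G,A)$ with $f(x)=1$ and $q(f)=1/R(K_x,x)$.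

*Proof.* Let $\rho(x)=\sup\{f(x)^2: f\in H^1_0(G,A),\ q(f)\le1\}$, so $f(x)^2\le\rho(x)q(f)$. By (1), $\sqrt\rho$ is finite and $|\sqrt{\rho(x)}-\sqrt{\rho(x')}|\le\sqrt{d(x,x')}$; also $\rho=0$ on $A$ and $\rho>0$ off $A$. So $\rho$ is continuous on a compact space and has a maximum point $x^*\notin A$. For $\mu\in\mathcal N(G\setminus A)$ we get $\int f^2d\mu\le\rho(x^*)q(f)$, so $\lambda_0(H^D_\mu)\ge1/\rho(x^*)$. For $\mu=\delta_x$, (3) reads $\lambda_0(H^D_{\delta_x})=\inf q(f)/f(x)^2=1/\rho(x)$. Finally $\rho(x)=R(K_x,x)$: the boundary of $K_x$ lies in $A$, so replacing $f\in H^1_0(G,A)$ by $f1_{K_x}$ keeps it in the space, keeps $f(x)$, and does not increase $q$. The minimal $f$ exists because, by (1) and $A\neq\emptyset$, $q$ is a complete Hilbert norm on $H^1_0(G,A)$, and $\{f(x)=1\}$ is a non-empty closed affine subset. $\square$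

So an interval of length $l$ has $\lambda_0^{\min,D}=4/l$ with two zero ends and $1/l$ with one.

## 3. Weighted partitions and the statement to be decided

**Definition 5 (weighted partition).** A weighted $n$-partition $\mathcal P=\{(G_1,\omega_1),\dots,(G_n,\omega_n)\}$ consists of closed, non-empty, connected sets $G_i\subset G$ with mutually disjoint interiors (their union need not be $G$), and $\omega_i>0$ with $\sum\omega_i=1$. Each $G_i$ is a metric graph with Dirichlet set $\partial G_i$, its topological boundary in $G$. Put
$$\Lambda(\mathcal P)=\max_i\frac1{\omega_i}\lambda_0^{\min,D}(G_i,\partial G_i),\qquad \mathcal L_n(G)=\inf_{\mathcal P}\Lambda(\mathcal P),$$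
and call $\mathcal P$ *minimizing* if $\Lambda(\mathcal P)=\mathcal L_n(G)$.

Let $n=k+1\ge2$ and $\Lambda(\mathcal P)<\infty$; index the cells by $i=0,\dots,k$. No $G_i$ has empty interior: otherwise $G_i=\partial G_i$, there is no measure in $G_i\setminus\partial G_i$, and the infimum is $+\infty$. Hence no $G_i$ is all of $G$ (its interior would meet the others), and $\partial G_i\ne\emptyset$ because $G$ is connected. Extending by zero identifies $H^1_0(G_i,\partial G_i)$ with the functions of $H^1(G)$ vanishing off $\mathrm{int}\,G_i$, so Lemma 1 applies with $A=G\setminus\mathrm{int}\,G_i$. If $\delta_{x_i}$ realizes $\lambda_0^{\min,D}(G_i,\partial G_i)$ and $K_i$ is the component of $\mathrm{int}\,G_i$ containing $x_i$, then $\lambda_0^{\min,D}(G_i,\partial G_i)=1/R(K_i,x_i)$. A maximum is at least the $\omega$-weighted mean, so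
$$\Lambda(\mathcal P)\ \ge\ \sum_{i=0}^k\omega_i\cdot\frac1{\omega_iR(K_i,x_i)}=\sum_{i=0}^k\frac1{R(K_i,x_i)},\qquad K_i\text{ disjoint, open, connected, }\ne G. \tag{4}$$
For given cells, equality holds in (4) when $\omega_i$ is proportional to $\lambda_0^{\min,D}(G_i,\partial G_i)$: *with optimal weights, $\Lambda$ is the sum of the cell values.*

*Example.* $G=[0,1]$. Among the $K_i$, at most one contains $0$ and at most one contains $1$, and none contains both. A $K_i$ of length $l$ contributes at least $1^2/l$ if it contains an end and $2^2/l$ otherwise, so by (2) the sum in (4) is at least $(2(k+1)-2)^2=4k^2$. Two end cells of length $\frac1{2k}$ and $k-1$ middle cells of length $\frac1k$ have values $2k,\,2k,\,4k,\dots,4k$ with sum $4k^2$. So $\mathcal L_{k+1}([0,1])=4k^2$.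

With all the notions in place, here is the problem, which comes from Kiyan Naderi and Noema Nicolussi, "Optimal eigenvalues on a metric graph with densities", arXiv:2512.20508 (2025). Does an optimal partition always produce an optimal measure, by putting mass $\omega_i$ at the best point of the $i$-th cell?

**Statement (S).** *Let $k\ge1$, let $\mathcal P=(G_i,\omega_i)_{i=0,\dots,k}$ be a minimizing partition for $\mathcal L_{k+1}(G)$, and let $x_i$ be such that $\lambda_0^{\min,D}(G_i,\partial G_i)$ is realized by $\delta_{x_i}$. Then $\mu=\sum_{i=0}^k\omega_i\delta_{x_i}$ is minimizing, i.e. $\lambda_k^{\min}(G)=\lambda_k(H_\mu)$. In particular, there is a minimizing measure for $\lambda_k^{\min}(G)$ supported on $k+1$ points.*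

It is known that $\mathcal L_2(G)=\lambda_1^{\min}(G)$, while $\lambda_2^{\min}(C)<\mathcal L_3(C)$ for a circle $C$. Statement (S) is **false**, and both sentences fail. We shall prove the following.

**Theorem A.** For $k\ge2$ let $T_k$ be a circle of length $4$ with one pendant edge of length $b=2k-3$ attached at a point $v$. Then $\mathcal L_{k+1}(T_k)=2k+1$, and there is an explicit minimizing partition whose associated measure satisfies $\lambda_k(H_\mu)=2k+1>\lambda_k^{\min}(T_k)$. For $k=2$: $\lambda_2(H_\mu)=5$ and $\lambda_2^{\min}(T_2)\le\frac{24}5$.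

**Theorem B.** Let $n\ge80$, $k=2n-2$, and let $\Gamma_n$ be the complete bipartite graph $K_{n,n}$ with edges of length $1$ and a pendant edge of length $h=\frac34$ attached at each of the $2n$ vertices. Then every $\nu\in\mathcal N(\Gamma_n)$ supported on at most $k+1$ points satisfies $\lambda_k(H_\nu)>\lambda_k^{\min}(\Gamma_n)$. So no minimizing measure is supported on $k+1$ points.

**Theorem C.** If $\mathcal L_{k+1}(G)=\lambda_k^{\min}(G)$, then (S) holds for this $G$ and $k$. This covers $k=1$, and all $k\ge1$ when $G$ is a tree.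

Hence $k=1$ is the exact range of $k$ in which (S) holds for all $G$. It holds for all $k$ when the first Betti number is $0$, and it can fail for every $k\ge2$ when the Betti number is $1$. The second sentence of (S) fails for infinitely many $k$.

## 4. The interval and the circle by hand; a vector test

**The interval, $k=1$.** We have $\mathcal L_2([0,1])=4$, and $\frac12\delta_0+\frac12\delta_1$ has $\lambda_1=4$. Can another $\mu$ do better? Choose a point $p$ that splits $\mu$ well: let $p=\sup\{x\in[0,1]: x\,\mu([0,x))\le\frac14\}\ge\frac14$. The function $x\mapsto x\,\mu([0,x))$ is non-decreasing and left-continuous, so $p\,\mu([0,p))\le\frac14$. If $p<1$, letting $x\downarrow p$ gives $p\,\mu([0,p])\ge\frac14$, hence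
$$(1-p)\,\mu((p,1])\le(1-p)\Big(1-\frac1{4p}\Big)=\frac54-\Big(p+\frac1{4p}\Big)\le\frac14 .$$
Any $F$ competing for $\lambda_1$ contains an $f$ with non-zero image in $L^2(\mu)$ and $f(p)=0$. For it, (1) gives $\int_{[0,p)}f^2d\mu\le p\,\mu([0,p))\int_0^p|f'|^2dx\le\frac14\int_0^p|f'|^2dx$, and likewise on the right. So $q(f)\ge4\int f^2d\mu$ and $\lambda_1^{\min}([0,1])=4=\mathcal L_2([0,1])$: here (S) is true. The pattern "cut where one side is about to become too heavy" will return for trees.

**The circle, $k=2$.** Let $C$ have length $1$. The $K_i$ in (4) are arcs with zeros at both ends, so the sum is at least $(2+2+2)^2=36$, with equality for three arcs of length $\frac13$. So $\mathcal L_3(C)=36$, and the associated $\mu$ has mass $\frac13$ at three points spaced by $\frac13$. For functions linear between these points, with values $f_1,f_2,f_3$,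
$$q(f)=3\sum_{i<j}(f_i-f_j)^2=9\sum f_i^2-3\Big(\sum f_i\Big)^2\le27\int f^2d\mu ,$$
so $\lambda_2(H_\mu)\le27<36$. The cell functions used by the partition vanish at the three cut points; a sign-changing combination does not need all three of those zeros.

Does another three-point measure beat $27$? Testing with signs $\pm1$ is not enough, since around a triangle two neighbors must agree. Three unit vectors in the plane at mutual angles of $120^\circ$ do better. Here is the general device.

**Lemma 2 (vector test).** Let $\nu=\sum_{x\in S}\nu_x\delta_x$ be a probability measure with all $\nu_x>0$ and $|S|=k+1$. For any map $y$ from $S$ to the unit sphere of $\mathbb R^M$,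
$$\lambda_k(H_\nu)\ \ge\ E(y):=\inf\Big\{\int_G|F'|^2dx:\ F\in H^1(G;\mathbb R^M),\ F|_S=y\Big\}.$$

*Proof.* Let $F_*$ be a competing subspace in (3). It maps onto $L^2(\nu)$, so for each $j$ it contains a function $F_j$ whose values on $S$ are the $j$-th coordinates of $y$; take $F_j=0$ if these all vanish. Then $F=(F_1,\dots,F_M)$ extends $y$, and since $|y|=1$ and $\nu$ is a probability measure,
$$\sum_jq(F_j)\ \ge\ E(y)=E(y)\sum_{x\in S}\nu_x|y(x)|^2=E(y)\sum_j\int F_j^2\,d\nu .$$
So some $F_j$ with $\int F_j^2d\nu\ne0$ has $q(F_j)\ge E(y)\int F_j^2d\nu$. $\square$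

The bound does not depend on the weights $\nu_x$. On the circle, three points with gaps $l_1,l_2,l_3$ and the three unit vectors (whose mutual squared distances are $3$) give $E(y)=\sum3/l_i\ge27$. So $27$ is optimal among three-point measures on $C$, and the measure built from the optimal partition attains it. The circle shows that $\mathcal L_{k+1}$ can exceed $\lambda_k^{\min}$, but it does not refute (S) among three-point measures.

## 5. The upper bound $\lambda_k(H_\mu)\le\mathcal L_{k+1}(G)$ and the equality case

The natural first attempt to prove (S) is to squeeze: show $\lambda_k(H_\mu)\le\mathcal L_{k+1}(G)$ for the measure of a minimizing partition, and $\mathcal L_{k+1}(G)\le\lambda_k^{\min}(G)$. The first half always works.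

**Lemma 3.** Let $k\ge1$.

(a) Let $\mathcal P=(G_i,\omega_i)_{i=0}^k$ have $\Lambda(\mathcal P)<\infty$, let $\delta_{x_i}$ realize $\lambda_0^{\min,D}(G_i,\partial G_i)$, and $\mu=\sum\omega_i\delta_{x_i}$. Then $\lambda_k(H_\mu)\le\Lambda(\mathcal P)$. In particular $\lambda_k^{\min}(G)\le\mathcal L_{k+1}(G)$, and $\lambda_k(H_\mu)\le\mathcal L_{k+1}(G)$ if $\mathcal P$ is minimizing.

(b) There is a probability measure $\mu$ supported on exactly $k+1$ points with $\lambda_k(H_\mu)\le\mathcal L_{k+1}(G)$.

*Proof of (a).* By Lemma 1 there is $f_i\in H^1_0(G_i,\partial G_i)$ with $f_i(x_i)=1$ and $q(f_i)=\lambda_0^{\min,D}(G_i,\partial G_i)\le\omega_i\Lambda(\mathcal P)$. Extend it by zero. The $f_i$ vanish off the disjoint sets $\mathrm{int}\,G_i$, and $x_l\in\mathrm{int}\,G_l$, so $f_i(x_l)=0$ for $l\neq i$. Hence their span has a $(k+1)$-dimensional image in $L^2(\mu)$, and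
$$q\Big(\sum c_if_i\Big)=\sum c_i^2q(f_i)\le\Lambda(\mathcal P)\sum c_i^2\omega_i=\Lambda(\mathcal P)\int\Big(\sum c_if_i\Big)^2d\mu .$$

*Proof of (b).* This part serves the second sentence of (S), in case we do not want to assume that a minimizing partition exists. Note $\mathcal L_{k+1}(G)<\infty$: take $k+1$ disjoint closed intervals inside one edge. Choose partitions $\mathcal P^m$ with $\Lambda(\mathcal P^m)\to\mathcal L_{k+1}(G)$, with $x_i^m,\omega_i^m,f_i^m$ as in (a). The $q(f_i^m)$ are bounded and $f_i^m(x_i^m)=1$, so by (1) the $f_i^m$ are bounded and equicontinuous. Along a subsequence $x_i^m\to x_i$, $\omega_i^m\to\omega_i$, $f_i^m\to f_i$ uniformly (Arzelà–Ascoli), with derivatives converging weakly in $L^2$. Then $f_i\in H^1(G)$, $f_i(x_i)=1$, and $f_i(x_l)=0$ for $l\ne i$; so the $x_i$ are distinct. Weak lower semicontinuity gives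
$$q\Big(\sum c_if_i\Big)\le\liminf_m\sum c_i^2q(f_i^m)\le\mathcal L_{k+1}(G)\sum c_i^2\omega_i .$$
If some $\omega_i=0$, then $q(f_i)=0$, so $f_i$ is constant, contradicting $f_i(x_i)=1$, $f_i(x_l)=0$. So all $\omega_i>0$ and $\sum\omega_i=1$. For $\mu=\sum\omega_i\delta_{x_i}$ the right side is $\mathcal L_{k+1}(G)\int(\sum c_if_i)^2d\mu$, and (3) gives the claim. $\square$

**Proof of the first sentence of Theorem C.** If $\mathcal L_{k+1}(G)=\lambda_k^{\min}(G)$, then for the $\mu$ of a minimizing partition $\lambda_k^{\min}(G)\le\lambda_k(H_\mu)\le\mathcal L_{k+1}(G)=\lambda_k^{\min}(G)$, so $\mu$ is minimizing; and the measure of Lemma 3(b) is minimizing and supported on $k+1$ points. For $k=1$ the equality is the known fact $\mathcal L_2=\lambda_1^{\min}$. $\square$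

The second half of the squeeze, $\mathcal L_{k+1}\le\lambda_k^{\min}$, is false in general: on the circle of length $1$, $\mathcal L_3=36$ but $\lambda_2^{\min}\le27$. The extremal values of a sign-changing function need not give $k+1$ separate pieces when there is a cycle. We first see that without cycles they do.

## 6. On trees, $\mathcal L_{k+1}=\lambda_k^{\min}$

**Proposition.** If $G$ is a tree, then $\mathcal L_{k+1}(G)=\lambda_k^{\min}(G)$ for all $k\ge1$. So (S) is true on trees for all $k$.

By Lemma 3(a), only $\mathcal L_{k+1}(G)\le\lambda_k(H_\mu)$ for each $\mu\in\mathcal N(G)$ is needed. The plan: given $\lambda>\lambda_k(H_\mu)$, find $k+1$ disjoint regions, each carrying a function with Rayleigh quotient below $\lambda$; they give a partition. To find them, suppose at most $N$ disjoint such regions exist; we then build a space of codimension at most $N$ on which all quotients are at least $\lambda$, by cutting the tree repeatedly at critical points, starting far from a root.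

**Definition 6 (admissible set).** Let $T$ be a finite compact metric tree (of positive total length $|T|$), $D\subset T$ finite, $\mu$ a finite Borel measure on $T$, $\lambda>0$. A connected, relatively open $U\subset T$ is *admissible* if some $f\in H^1_0(T,D)$ with $f=0$ off $U$ satisfies $q(f)<\lambda\int f^2d\mu$. Let $N(T,D)$ be the maximal number of pairwise disjoint admissible sets.

*Example.* $T=[0,1]$, $D=\emptyset$, $\mu=\frac12\delta_0+\frac12\delta_1$. The set $[0,l)$ with $l<1$ is admissible iff $\frac1l<\frac\lambda2$, i.e. $l>\frac2\lambda$. For $\lambda>4$ two disjoint ones fit, $[0,\frac12)$ and $(\frac12,1]$. For $\lambda\le4$ they do not: $(c,d)$ with $0<c<d<1$ has measure zero and is not admissible, and of two disjoint sets $[0,l)$, $(l',1]$ the shorter has length at most $\frac12\le\frac2\lambda$.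

Three remarks. *Monotonicity:* if $B$ is admissible, so is every connected open $B'\supset B$. *Finiteness:* if $U\neq T$ is admissible with test function $f$, then $f$ vanishes somewhere, so $f^2\le|T|q(f)$ by (1) and $\int f^2d\mu\le|T|q(f)\mu(U)$; moreover $q(f)>0$, since a constant function with a zero is $0$. As $q(f)<\lambda\int f^2d\mu$, we get $\mu(U)>1/(\lambda|T|)$. So $N(T,D)<\infty$. *Truncation:* for $\eta>0$ put $f_\eta=\mathrm{sgn}(f)\max(|f|-\eta,0)$. Then $|f_\eta-f|\le\eta$ and $q(f_\eta)\le q(f)$, so the strict inequality $q<\lambda\int(\cdot)^2d\mu$ survives for small $\eta$. The function $f_\eta$ vanishes wherever $f$ does and also on a neighborhood of each zero of $f$.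

**Lemma 4.** There is a subspace $V\subset H^1_0(T,D)$ of codimension at most $N=N(T,D)$ with $q(f)\ge\lambda\int f^2d\mu$ for all $f\in V$.

*Proof.* Fix $\lambda$; induct on $N$ over all $(T,D,\mu)$. If $N=0$, the set $T$ itself is not admissible, so $V=H_0^1(T,D)$ works. Let $N\ge1$ and fix a root $o\in T$. Let $T_x=\{y:x\in[o,y]\}$ be the part of the tree from $x$ on. The components of $T_x\setminus\{x\}$ are components of $T\setminus\{x\}$, hence open and connected. Call $x$ *good* if some component of $T_x\setminus\{x\}$ is admissible.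

**Step 1 (no good points).** The purpose is to settle the easy case. Take $V=\{f\in H^1_0(T,D):f(o)=0\}$, of codimension at most $1\le N$. For each component $B$ of $T\setminus\{o\}=T_o\setminus\{o\}$ and $f\in V$, the function $f1_B$ is in $H_0^1(T,D)$ and vanishes off the non-admissible set $B$, so $q(f1_B)\ge\lambda\int(f1_B)^2d\mu$. Sum over the finitely many $B$; the point $o$ contributes nothing, since $f(o)=0$.

**Step 2 (location of a critical point).** Now suppose there are good points. The purpose is to find a point $z$ that is not good, while all points just before it are. Two facts: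

($\alpha$) If $x$ is good and $x\in T_{x'}$, then $x'$ is good. For $x'\ne x$, the admissible component of $T_x\setminus\{x\}$ is connected and contained in $T_{x'}\setminus\{x'\}$, hence in one of its components, which is admissible by monotonicity.

($\beta$) If $x$ is good via the component $B$, all points of $B$ close enough to $x$ are good. Indeed the test function vanishes at $x\notin B$; truncate it, so it vanishes near $x$. Near $x$, the set $B$ is a single segment starting at $x$. For $x''$ on it, close to $x$ and interior to an edge, $T_{x''}\setminus\{x''\}$ is connected and equals $B$ minus the segment $(x,x'']$, on which the truncated function vanishes. So $T_{x''}\setminus\{x''\}$ is admissible.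

Let the vertices be $o$, the points of $D$, the leaves and the branch points. By ($\beta$), some edge has good interior points. Among such edges choose $e=[e^-,e^+]$, oriented away from $o$, with the largest number of edges between $o$ and $e$. Then $e^+$ is not good: otherwise ($\beta$) gives good points inside an edge that starts at $e^+$, which is deeper. By ($\alpha$), if an interior point $x$ of $e$ is good, so are all points of $(e^-,x]$; by ($\beta$), points slightly beyond it are good too. So the good interior points of $e$ form an interval $(e^-,z)$ with $z\in(e^-,e^+]$, and $z$ is not good. Hence no component of $T_z\setminus\{z\}$ is admissible, while for each $x\in(e^-,z)$ the connected open set $T_x\setminus\{x\}$ is admissible.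

**Step 3 (cutting at $z$ lowers $N$).** The purpose is to make the induction hypothesis available. Let $T'=(T\setminus T_z)\cup\{z\}$, a tree of positive length with leaf $z$, and $D'=(D\cap T')\cup\{z\}$, $\mu'=\mu|_{T'}$, $N'=N(T',D')$. Let $U_1,\dots,U_{N'}$ be disjoint admissible sets in $T'$. Their test functions vanish at $z$; truncate them. For $x\in(e^-,z)$ close to $z$, all truncated functions vanish on $[x,z]$; extended by zero to $T_z$ they lie in $H^1_0(T,D)$. The sets $U_i\setminus[x,z]=U_i\cap(T\setminus T_x)$ are open in $T$, and connected as intersections of two connected subsets of a tree. So they are admissible in $T$. They are disjoint from each other and from the admissible set $T_x\setminus\{x\}$. Therefore $N\ge N'+1$.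

**Step 4 (the space $V$).** The purpose is to glue. By induction there is $V'\subset H_0^1(T',D')$ of codimension at most $N'$ with the required inequality. Put $V=\{f\in H^1_0(T,D):f(z)=0,\ f|_{T'}\in V'\}$. Its codimension is at most $1+N'\le N$. For $f\in V$ add the inequality for $f|_{T'}$ on $T'$ and the inequalities for $f1_B$, where $B$ runs over the components of $T_z\setminus\{z\}$, none of which is admissible. Since $f(z)=0$, the sum is $q(f)\ge\lambda\int f^2d\mu$. $\square$

**Proof of the Proposition.** Let $\mu\in\mathcal N(G)$ with $\lambda_k(H_\mu)<\infty$, let $\lambda>\lambda_k(H_\mu)$, and take $T=G$, $D=\emptyset$.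

**Step 1 (many admissible sets).** Suppose $N\le k$. Any competing $F$ contains a $(k+1)$-dimensional subspace that maps injectively to $L^2(\mu)$; it meets $V$ in some $f\ne0$, and then $\int f^2d\mu\neq0$ and $q(f)\ge\lambda\int f^2d\mu$. So $\lambda_k(H_\mu)\ge\lambda$, a contradiction. Hence there are disjoint admissible sets $U_0,\dots,U_k$.

**Step 2 (from admissible sets to a partition).** Truncate the test functions: $f_i$ now vanishes off a compact set $C_i\subset U_i$ (namely the set where the modulus of the old function is at least $\eta$). Put $G_i=\overline{U_i}$, closed, non-empty and connected. The interiors are disjoint: $U_i$ is open and misses $U_l$, so it misses $\overline{U_l}$; thus the open set $\mathrm{int}\,G_l$ misses $U_i$, hence misses $\overline{U_i}$. Also $U_i\subset\mathrm{int}\,G_i$, so $f_i\in H^1_0(G_i,\partial G_i)$. Since $\int f_i^2d\mu>0$, $m_i=\mu(C_i)>0$. Testing the probability measure $\mu|_{C_i}/m_i$ with $f_i$ gives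
$$\lambda_0^{\min,D}(G_i,\partial G_i)\le\frac{m_i\,q(f_i)}{\int f_i^2d\mu}<m_i\lambda .$$
Let $M=\sum m_i\le1$ and $\omega_i=m_i/M$. Then $\Lambda(\mathcal P)<M\lambda\le\lambda$, so $\mathcal L_{k+1}(G)\le\lambda$ for every $\lambda>\lambda_k(H_\mu)$. $\square$

This completes Theorem C.

## 7. The tadpole: an optimal partition with a non-optimal measure

**The mechanism for $k=2$.** Let $T_2$ be the circle of length $4$ with a pendant of length $b=1$ at $v$. Let $v^*$ be the antipode of $v$. Cut at $v$ and $v^*$: two half-loops of length $2$ (values $\frac42=2$ each) and the pendant (value $1$). The sum is $5$, the weights are $\frac25,\frac25,\frac15$, and the points are the midpoints $x_1,x_2$ of the half-loops and the tip. We shall see that $\mathcal L_3(T_2)=5$. The measure $\mu$ has $\lambda_2(H_\mu)\ge5$: an $f$ with $f(x_1)=1$, $f(x_2)=-1$, $f=0$ at the tip and $f(v)=z$ has $q(f)\ge\frac{2^2}2+(1-z)^2+(1+z)^2\ge4$ and $\int f^2d\mu=\frac45$.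

This antisymmetric function vanishes at the cut points $v,v^*$ by itself, so it feels the full partition energy. Any other combination of the cell functions can save energy by releasing the forced zeros at $v$ or $v^*$. So only one direction is expensive, and it lives on $x_1,x_2$. Moving a little mass from the tip to $x_1,x_2$ should therefore lower $\lambda_2$. It does: use weights $\frac5{12},\frac5{12},\frac16$ and the functions with $f(x_1)=s+d$, $f(x_2)=s-d$, $f(\text{tip})=t$, $f(v)=\frac{2s+t}3$, linear between. Then
$$q(f)=4d^2+2\Big(\frac{s-t}3\Big)^2+\Big(\frac{2(s-t)}3\Big)^2=4d^2+\tfrac23(s-t)^2,\qquad \tfrac{24}5\int f^2=4(s^2+d^2)+\tfrac45t^2,$$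
and $\frac{24}5\int f^2-q(f)=\frac{10}3s^2+\frac43st+\frac2{15}t^2=\frac2{15}(5s+t)^2\ge0$. So $\lambda_2^{\min}(T_2)\le\frac{24}5<5$.

Now let $k\ge2$ and $b=2k-3$, so $2k+1=b+4$. Write the pendant as $[0,b]$ with $v=0$ and tip $b$, and the loop as $C$.

**Step 1 (a partition with value $2k+1$).** Take the two closed half-loops between $v$ and $v^*$, the pendant intervals $[0,2],[2,4],\dots,[2k-6,2k-4]$ ($k-2$ of them), and $[2k-4,2k-3]$. These are $k+1$ cells. The first $k$ have length $2$ and two boundary points, hence value $2$; the last has length $1$ and boundary $\{2k-4\}$, hence value $1$. The sum is $2k+1$. With $\omega_i=\lambda_0^{\min,D}(G_i,\partial G_i)/(2k+1)$ we get $\Lambda=2k+1$. The points are $x_1,x_2$ on the loop at distance $1$ from $v$, and $y_j=2j-1$ on the pendant, $j=1,\dots,k-1$, where $y_{k-1}$ is the tip. So $\mu=\nu/(2k+1)$, where $\nu$ has masses $2$ at $x_1,x_2,y_1,\dots,y_{k-2}$ and $1$ at $y_{k-1}$.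

**Step 2 (tools for the lower bound).** The purpose is to prepare the proof that every family as in (4) satisfies
$$\Sigma:=\sum_{i=0}^k\frac1{R(K_i,x_i)}\ \ge\ b+4 .$$
A $K_i$ not containing $v$ is an interval; if its length is $l$, then $R\le l/4$, except that a pendant interval containing the tip has $R\le l$. At most one $K_i$ contains the tip. So $m$ disjoint intervals in a loop portion of total length $\ell$ contribute at least $(2m)^2/\ell$, and $r\ge1$ disjoint intervals in a pendant portion of length $\ell$ contribute at least $(2r-1)^2/\ell$, by (2). For integers $m\ge0$, $r\ge1$ with $m+r=k+1$ set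
$$\Psi(m,r)=m^2+\frac{(2r-1)^2}b .$$
Writing $m=2+j$, we have $2r-1=2(k-1-j)-1=b-2j$, so
$$\Psi(m,r)=(2+j)^2+\frac{(b-2j)^2}b=4+b+j^2\Big(1+\frac4b\Big)\ \ge\ b+4. \tag{5}$$

**Step 3 (no cell contains $v$).** Let $m$ of the $K_i$ lie in the loop and $r$ in the pendant, $m+r=k+1$. If $r\ge1$, Step 2 gives $\Sigma\ge\frac{(2m)^2}4+\frac{(2r-1)^2}b=\Psi(m,r)\ge b+4$. If $r=0$, $\Sigma\ge(k+1)^2\ge2k+1$.

**Step 4 ($v\in K_0$: set-up).** Let $m$ of the other cells lie in the loop and $r$ in the pendant, $m+r=k$. The sets $K_0\cap[0,b]$ and $K_0\cap C$ are connected, being images of $K_0$ under the retractions that collapse the loop, respectively the pendant, to $v$. If $r\ge1$, then $K_0\cap[0,b]=[0,c)$ with $c<b$, and the $r$ intervals lie in $[c,b]$; they contribute at least $(2r-1)^2/(b-c)$. If $m\ge1$, then $K_0\cap C$ is an open arc with legs of lengths $s,s'>0$ from $v$; with $s+s'=4\theta$ we have $0<\theta<1$, and the $m$ loop intervals, of total length at most $4(1-\theta)$, contribute at least $(2m)^2/(4-4\theta)=m^2/(1-\theta)$. In the estimates of $R(K_0,x)$ below,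 $f(x)=1$, $f=0$ off $K_0$ and $z=f(v)$.

**Step 5 ($m=0$, $r=k$).** Here $K_0\subset C\cup[0,c)$. If $x$ is on the loop, at distances $u$ and $4-u$ from $v$ along the two arcs, then $q(f)\ge(1-z)^2(\frac1u+\frac1{4-u})+\frac{z^2}c\ge1/(\frac{u(4-u)}4+c)\ge\frac1{1+c}$ (and if $x=v$, $q(f)\ge\frac1c$). If $x\in[0,c)$, $q(f)\ge\frac1{c-x}\ge\frac1c$. So $R\le1+c$ and, by (2),
$$\Sigma\ge\frac1{1+c}+\frac{(2k-1)^2}{b-c}\ge\frac{(2k)^2}{b+1}=\frac{2k^2}{k-1}>2k+1,$$
because $(2k+1)(k-1)=2k^2-k-1<2k^2$.

**Step 6 ($m,r\ge1$).** Now $K_0$ is a star with legs $c,s,s'$ and zeros at the three ends. Let $x$ be on a leg of length $L$ at distance $u$ from $v$, and let $\rho$ be given by $\frac1\rho=\frac1{L'}+\frac1{L''}$ for the other two legs $L',L''$. Then $q(f)\ge\frac1{L-u}+\frac{(1-z)^2}u+\frac{z^2}\rho\ge\frac1{L-u}+\frac1{u+\rho}$ (for $u=0$ the first and last expressions agree directly), so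
$$R(K_0,x)\le\frac{(L-u)(u+\rho)}{L+\rho}\le\frac{L+\rho}4 .$$
On the leg $s$ we have $\rho\le s'$, so $R\le\frac{s+s'}4=\theta$; likewise on $s'$. On the leg $c$, $\rho=\frac{ss'}{s+s'}\le\frac{s+s'}4=\theta$, so $R\le\frac{c+\theta}4$. Three subcases.

If $R(K_0,x_0)\le\theta$, then by (2), $\Sigma\ge\frac1\theta+\frac{m^2}{1-\theta}+\frac{(2r-1)^2}b\ge(m+1)^2+\frac{(2r-1)^2}b=\Psi(m+1,r)\ge b+4$.

If $R(K_0,x_0)\le\frac{c+\theta}4$ and $m=1$, then $2r-1=2k-3$ and
$$\Sigma\ge\frac{2^2}{c+\theta}+\frac{1^2}{1-\theta}+\frac{(2k-3)^2}{b-c}\ge\frac{(2k)^2}{b+1}>2k+1 .$$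

If $R(K_0,x_0)\le\frac{c+\theta}4$ and $m\ge2$, plain Cauchy over all three terms would merge the loop part with the pendant part; instead we linearize with a common slope. Put $\tau=\frac{2r+1}b=\frac{2(k-m)+1}{2k-3}\le1$. From $(a-\tau X)^2\ge0$ we have $\frac{a^2}X\ge2a\tau-\tau^2X$, and $\frac1{1-\theta}\ge1+\theta$. So
$$\Sigma\ge4\tau-\tau^2(c+\theta)+2(2r-1)\tau-\tau^2(b-c)+m^2(1+\theta)=2(2r+1)\tau-\tau^2b+m^2+\theta(m^2-\tau^2).$$
By the choice of $\tau$ the first two terms add up to $\frac{(2r+1)^2}b$, and $m^2\ge\tau^2$. Thus $\Sigma\ge\Psi(m,r+1)\ge b+4$.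

**Step 7 ($r=0$, $m=k$).** Here $K_0$ is contained in the arc with legs $s,s'$ together with the whole pendant. If $x$ is on the pendant at distance $u$ from $v$, $q(f)\ge\frac{(1-z)^2}u+z^2(\frac1s+\frac1{s'})\ge1/(u+\frac{ss'}{s+s'})\ge\frac1{b+\theta}$ (for $u=0$ directly). If $x$ is on the leg $s$ at distance $u$ from $v$, $q(f)\ge\frac1{s-u}+\frac1{u+s'}\ge\frac4{s+s'}=\frac1\theta$; likewise on $s'$. So $R\le b+\theta$, and
$$\Sigma\ge\frac1{b+\theta}+\frac{k^2}{1-\theta}\ge\frac1b-\frac\theta{b^2}+k^2+k^2\theta\ge k^2+\frac1b=\Psi(k,1)\ge b+4 .$$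

Steps 3–7 and (4) give $\mathcal L_{k+1}(T_k)\ge2k+1$. With Step 1, $\mathcal L_{k+1}(T_k)=2k+1$ and the partition of Step 1 is minimizing.

**Step 8 ($\lambda_k(H_\mu)=2k+1$).** The upper bound is Lemma 3(a). For the lower bound, $L^2(\mu)$ has dimension $k+1$, so any competing $F$ contains $f$ with $f(x_1)=1$, $f(x_2)=-1$ and $f(y_j)=0$ for all $j$. With $z=f(v)$, the route from $x_1$ to $x_2$ through $v^*$ has length $2$, so $q(f)\ge\frac{2^2}2+(1-z)^2+(1+z)^2\ge4$, while $\int f^2d\mu=\frac4{2k+1}$.

**Step 9 (a better measure).** The purpose is to make precise that every other direction saves energy. Let $f(x_1)=s+d$, $f(x_2)=s-d$, $f(y_j)=t_j$, let $f(v)=z=\frac{t_1+2s}3$, and let $f$ be linear between these points; this is a $(k+1)$-dimensional space. The graph $T_k$ is a union of unit segments, each joining a mass point to a junction; the junctions are $v$, $v^*$ and the points $2j$ of the pendant, $1\le j\le k-2$. At each junction the value of $f$ is the mean of the values at the neighboring mass points: at $v$ by choice of $z$, elsewhere by linearity. If a junction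 has $\ell$ neighbors with values $a_1,\dots,a_\ell$ and mean $\bar a$, its segments have energy $\sum(a_i-\bar a)^2=\sum a_i^2-\ell\bar a^2$. Each mass point of $\nu$-mass $2$ is an endpoint of two unit segments, and the tip, of mass $1$, of one. Adding over junctions,
$$q(f)=\int f^2d\nu-\Delta,\qquad \Delta=\tfrac13(t_1+2s)^2+2s^2+\tfrac12\sum_{j=1}^{k-2}(t_j+t_{j+1})^2 .$$
If $\Delta=0$ then $s=0$, then $t_1=0$, then $t_2=0$, and so on: $\Delta$ is positive definite in $(s,t_1,\dots,t_{k-1})$. Only the $d$-direction saves nothing.

For $0<\varepsilon<\frac12$ let $\nu_\varepsilon$ be $\nu$ with masses changed to $2+\varepsilon$ at $x_1,x_2$ and $1-2\varepsilon$ at $y_{k-1}$. The total mass is still $2k+1$, and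
$$q(f)-\int f^2d\nu_\varepsilon=-\Delta-2\varepsilon(s^2+d^2)+2\varepsilon t_{k-1}^2 .$$
For $\varepsilon$ small, $2\varepsilon t_{k-1}^2<\Delta$ whenever $(s,t)\ne0$; and if $(s,t)=0$, $d\ne0$, the expression is $-2\varepsilon d^2<0$. So it is negative for all $f\neq0$, and by compactness of the unit sphere the supremum of $q(f)/\int f^2d\nu_\varepsilon$ on the space is less than $1$. Passing to the probability measure $\nu_\varepsilon/(2k+1)$,
$$\lambda_k^{\min}(T_k)\le\lambda_k(H_{\nu_\varepsilon/(2k+1)})<2k+1=\lambda_k(H_\mu).$$
This proves Theorem A. $\square$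

## 8. A bipartite graph on which $k+1$ points never suffice

Theorem A leaves open whether some *other* $(k+1)$-point measure is minimizing. To refute the second sentence of (S) we need a graph on which $k+2$ points give a smaller $\lambda_k$ than any $k+1$ points. The mechanism: with $2n$ points, $\lambda_{2n-2}$ is the second highest eigenvalue, so one expensive mode may be left out. With $2n-1$ points no mode may be left out.

Let $A,B$ be the sides of $K_{n,n}$ (the "core"), $h=\frac34$, $k=2n-2$, and
$$\kappa=\frac1{h+1/n}=\frac n{1+nh}<\frac43 .$$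
For vectors $F_v$ at the core vertices with side means $M_A,M_B$, writing $F_a-F_b=(F_a-M_A)-(F_b-M_B)+(M_A-M_B)$ and noting that the cross terms sum to zero,
$$\sum_{a,b}|F_a-F_b|^2=n\sum_a|F_a-M_A|^2+n\sum_b|F_b-M_B|^2+n^2|M_A-M_B|^2. \tag{6}$$

**Step 1 ($\lambda_k^{\min}(\Gamma_n)\le2n\kappa$).** Let $\mu$ be uniform on the $2n$ tips. For tip values $\tau_v$ with $\sum_A\tau_v=\sum_B\tau_v=0$ put $f_v=\tau_v/(1+nh)$ at the core vertices and interpolate linearly. By (6),
$$q(f)=\sum_v\tau_v^2\Big[\frac1h\Big(\frac{nh}{1+nh}\Big)^2+\frac n{(1+nh)^2}\Big]=\kappa\sum_v\tau_v^2=2n\kappa\int f^2d\mu .$$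
Constants have zero energy and are orthogonal to these functions for $q$ and in $L^2(\mu)$. Adding them gives a space of dimension $2n-1=k+1$, injective into $L^2(\mu)$, on which $q\le2n\kappa\int f^2d\mu$. The mode left out is "$+$ on $A$, $-$ on $B$", which pays the large last term of (6).

**Step 2 (what has to be shown).** Let $\nu$ have support $S$. If $|S|<k+1$, then $\lambda_k(H_\nu)=\infty$. If $|S|=k+1=2n-1$, by Lemma 2 it suffices to find, for each $S$, a map $y$ from $S$ to a unit sphere with $E(y)>2n\kappa$.

**Step 3 (bookkeeping).** Let $P_v$ be the closed pendant at $v$, including $v$; $\mathcal T=\{v:S\cap P_v\ne\emptyset\}$ and $t=|\mathcal T|$. For $v\in\mathcal T$ let $x_v$ be the point of $S\cap P_v$ nearest to $v$, at distance $h_v\le h$. Let $p$ be the number of the other points of $S$ in pendants (*extra* points). For an open core edge $e$ let $r_e=|S\cap e|$, and $j=\sum_er_e$. Let $g$ be the number of $e$ with $r_e\ge1$ and $g_1$ the number with $r_e=1$. Then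
$$t+p+j=2n-1. \tag{7}$$
A function with $f(x_v)=y_v$ has energy at least $|y_v-f_v|^2/h$ on $[v,x_v]$; if $h_v=0$ this term is zero.

The natural choice of $y$ is a balanced one: vectors $y_v$ at the $x_v$ that sum to zero on each side. Signs cannot do this when the number of points on a side is odd, but unit vectors in the plane can. We shall see that it costs at least $\kappa$ per pendant point. So if all $2n-1$ points are first points in pendants, this estimate yields $(2n-1)\kappa$, and falls short of $2n\kappa$ by exactly one $\kappa$. That case is treated first, with the expensive mode.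

**Step 4 (case $p=j=0$).** Then $t=2n-1$; by symmetry say $\mathcal T$ misses $a_0\in A$. Put $y=1$ at $x_a$ and $y=-1$ at $x_b$ (so $M=1$). For any extension $f$,
$$q(f)\ \ge\ Q:=\sum_{v\in\mathcal T}\frac{(y_v-f_v)^2}h+\sum_{a,b}(f_a-f_b)^2 .$$
$Q$ is a convex quadratic function of the core values, so any critical point is a minimum. Try $f_b=-w$ for all $b$, $f_{a_0}=-w$, $f_a=u$ for $a\ne a_0$. The critical equations are $\frac{1-u}h=n(u+w)$ at $a\ne a_0$, $\frac{1-w}h=(n-1)(u+w)$ at $b$, and at $a_0$ the trivial $\sum_b(f_{a_0}-f_b)=0$. With $\sigma=\frac1{1+nh}$, the first gives $u=\sigma(1-nhw)$, so $u+w=\sigma(1+w)$; then the second reads $1-w=(n-1)\sigma h(1+w)$, i.e. $1+w=\frac2{1+(n-1)\sigma h}$. Multiplying the critical equation at each $v$ by $f_v$ and summing gives $\sum_{\mathcal T}f_v\frac{y_v-f_v}h=\sum_{a,b}(f_a-f_b)^2$, so the minimum of $Q$ is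
$$\sum_{\mathcal T}y_v\frac{y_v-f_v}h=(n-1)\frac{1-u}h+n\frac{1-w}h=2n(n-1)\sigma(1+w)=\frac{4n(n-1)}{1+(2n-1)h} .$$
This exceeds $\frac{2n^2}{1+nh}=2n\kappa$ iff $2(n-1)(1+nh)>n(1+(2n-1)h)$, i.e. iff $n-2>nh=\frac34n$, i.e. $n>8$. So $E(y)>2n\kappa$.

**Step 5 (case $p+j\ge1$: choice of $y$ and the energy count).** The purpose is to give every group of points its own independent cost. Let $\mathbb R^M=U\oplus\bigoplus_{e:\,r_e\ge1}\mathbb Rw_e$, an orthogonal sum with $U=\mathbb R^2$ and $|w_e|=1$. On each side ($A$ or $B$) with at least two elements of $\mathcal T$ choose unit vectors $y_v\in U$, $v\in\mathcal T$ on that side, with sum $0$ (a regular polygon, or an antipodal pair). If a side has exactly one element of $\mathcal T$, take any unit vector of $U$ there. Let $t'$ be the number of elements of $\mathcal T$ on sides with at least two elements, so $t-t'\le2$. Put $y(x_v)=y_v$; along the extra points of $P_v$, going outward, alternate $-y_v,+y_v,\dots$; along $S\cap e$ alternate $+w_e,-w_e,\dots$.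

Let $F$ be an extension with $U$-component $F_U$ and $w_e$-components $F_e$; then $\int|F'|^2=\int|F_U'|^2+\sum_e\int|F_e'|^2$.

*First pendant points.* On the core edges and the segments $[v,x_v]$, by (6) and then (2) in the form $\frac{|\alpha|^2}h+n|\beta|^2\ge\kappa|\alpha+\beta|^2$, with $M_A,M_B$ the side means of $F_U$,
$$\int|F_U'|^2\ge\sum_{v\in\mathcal T}\Big(\frac{|y_v-F_U(v)|^2}h+n|F_U(v)-M_{A\text{ or }B}|^2\Big)\ge\sum_{v\in\mathcal T}\kappa|y_v-M_{A\text{ or }B}|^2\ge\kappa t' .$$
For the last step drop the sides with one element. On a side with $\ell\ge2$ elements, $\sum|y_v-M|^2=\ell-2M\cdot\sum y_v+\ell|M|^2\ge\ell$.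

*Extra points.* Beyond $x_v$, each extra point ends a gap of length at most $h$ over which $F_U$ changes from $\pm y_v$ to $\mp y_v$: energy at least $\frac4h=\frac{16}3$ each, $\frac{16}3p$ in total.

*Edges with $r_e\ge2$.* The $r_e-1$ gaps have total length less than $1$, so by (2) $\int|F_e'|^2\ge\sum4/l_i\ge4(r_e-1)^2$.

*Edges with $r_e=1$.* $\int|F_e'|^2\ge C_e:=\inf\{q(f): f=1\text{ at the point of }S\cap e,\ f=0\text{ on the rest of }S\}$.

Since $2n=t+p+j+1$ by (7), $E(y)>2n\kappa$ follows from
$$\tfrac{16}3p+\sum_{r_e\ge2}4(r_e-1)^2+\sum_{r_e=1}C_e\ >\ \kappa\big(1+p+j+(t-t')\big). \tag{8}$$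
The doubtful term is $C_e$: if there are few other points of $S$, a function that is $1$ at one point may spread cheaply. So we distinguish by the number $m=t+g$ of occupied places. If $m$ is small, many points are extra and pay a lot; if $m$ is large, $f$ is pinned to $0$ in many places.

**Step 6 (few occupied places: $3m\le4n-5$).** Put $X=p+\sum_{r_e\ge1}(r_e-1)=p+j-g=2n-1-m$. Using $C_e\ge0$ and $(r_e-1)^2\ge r_e-1$, the left side of (8) is at least $4X$. On the right, $p+j=X+g\le X+m$ and $t-t'\le2$, so the right side is at most $\kappa(3+X+m)<\frac43(3+X+m)$. It suffices that $4X\ge\frac43(3+X+m)$, i.e. $2X\ge3+m$, i.e. $3m\le4n-5$. So (8) holds.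

**Step 7 (many occupied places: $3m>4n-5$, given a claim).** **Claim:** in this case $C_e\ge\frac83$ whenever $r_e=1$. Given the claim, since $\kappa<\frac43$ and $j=g_1+\sum_{r_e\ge2}r_e$, multiplying by $\frac34$ shows that (8) follows from
$$3p+\sum_{r_e\ge2}\big[3(r_e-1)^2-r_e\big]+g_1\ \ge\ 1+(t-t').$$
Each bracket is at least $1$ (it is $1$ for $r_e=2$ and increases with $r_e$), so the left side is at least $3p+g$. If $t=t'$, then $3p+g\ge1$ because $p+j\ge1$, and $j\ge1$ forces $g\ge1$. If $t>t'$, some side contains exactly one element of $\mathcal T$, so $t\le n+1$ and $g=m-t>\frac{4n-5}3-n-1=\frac{n-8}3\ge24>3\ge1+(t-t')$.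

**Step 8 (proof of the claim).** The purpose is to show that pinning $f$ to $0$ at the other occupied places prevents it from being cheap. Let $f=1$ at the point of $S\cap e$ and $f=0$ on the rest of $S$. On a core edge $ab$ on which $f$ takes the value $y$ at distance $u$ from $a$, put $\ell=(1-u)f_a+uf_b$, the value of the linear interpolation there. Since $f_a-y=u(f_a-f_b)+(\ell-y)$ and $y-f_b=(1-u)(f_a-f_b)-(\ell-y)$, expanding gives
$$\frac{(f_a-y)^2}u+\frac{(y-f_b)^2}{1-u}=(f_a-f_b)^2+\frac{(y-\ell)^2}{u(1-u)}\ge(f_a-f_b)^2+4(y-\ell)^2 .$$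
So the energy of the edge is at least the right side. Choose one point of $S$ in each other occupied core edge $e'$, and $x_v$ in each occupied pendant, where $f(x_v)=0$ gives energy at least $f_v^2/h=\frac43f_v^2$ (and $f_v=0$ if $h_v=0$):
$$q(f)\ge\sum_{a,b}(f_a-f_b)^2+4(1-\ell_e)^2+4\sum_{e'\ne e}\ell_{e'}^2+\tfrac43\sum_{v\in\mathcal T}f_v^2 .$$
Let $c$ be the mean of $f$ over the $2n$ core vertices and $\phi_v=f_v-c$. Since $c=\frac{M_A+M_B}2$, $\sum_v\phi_v^2=\sum_a(f_a-M_A)^2+\sum_b(f_b-M_B)^2+\frac n2(M_A-M_B)^2$, so (6) gives $\sum_{a,b}(f_a-f_b)^2\ge n\sum_v\phi_v^2$. Split $n\sum\phi_v^2$ into two halves.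

(i) *Cost of reaching $1$ from level $c$.* We have $\ell_e=c+\gamma$, where $\gamma$ is a convex combination of two of the $\phi_v$, so $\gamma^2\le\sum\phi_v^2$. By (2),
$$\frac n2\sum\phi_v^2+4(1-\ell_e)^2\ge\frac n2\gamma^2+4(1-c-\gamma)^2\ge\frac{(1-c)^2}{1/4+2/n} .$$

(ii) *Cost of a non-zero level $c$.* We claim
$$\frac n2\sum\phi_v^2+4\sum_{e'\ne e}\ell_{e'}^2+\frac43\sum_{\mathcal T}f_v^2\ \ge\ \frac{nc^2}8 .$$
If some $|\phi_v|\ge\frac{|c|}2$, the first sum alone suffices. Otherwise all $f_v$, and all convex combinations $\ell_{e'}$ of them, have modulus at least $\frac{|c|}2$. There are $(g-1)+t=m-1$ quantities $\ell_{e'}$, $f_v$ in the last two sums, so these are at least $\frac43(m-1)\frac{c^2}4=\frac{(m-1)c^2}3$. Since $3m>4n-5$, $\frac{m-1}3\ge\frac{4n-8}9\ge\frac n8$; the last inequality is $23n\ge64$.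

Adding (i) and (ii) and using (2) once more,
$$q(f)\ge\frac{(1-c)^2}{1/4+2/n}+\frac{c^2}{8/n}\ge\frac1{1/4+10/n}\ge\frac83,$$
because $\frac14+\frac{10}n\le\frac38$ exactly when $n\ge80$. This proves the claim.

In all cases $\lambda_k(H_\nu)\ge E(y)>2n\kappa\ge\lambda_k^{\min}(\Gamma_n)$ (or $\lambda_k(H_\nu)=\infty$), which is Theorem B. $\square$
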